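\title{A law of large numbers for vertex-separating path systems in sparse random graphs}

\begin{abstract}
A family of paths in a graph $G$ is vertex-separating if for any two vertices some path of the family contains exactly one of them, and $\mathrm{sp}(G)$ is the least size of such a family. We prove that if $np\to\lambda>1$, then $\mathrm{sp}(G(n,p))/n$ converges in probability to a constant $c(\lambda)\in(0,1]$. The proof cuts the giant component at the branch vertices of its 2-core into small trees. This turns the problem into independent finite optimization problems coupled by a single inequality, which is handled by a Lagrange multiplier. The limit also exists for $\lambda\le1$, it is a continuous and non-increasing function of $\lambda$, and $c(\lambda)=(1+\frac{2\lambda}{3})e^{-\lambda}+O(\lambda^3e^{-2\lambda})$ as $\lambda\to\infty$.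
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Pi$ be a finite set. Subsets $\Pi_1,\dots,\Pi_\ell$ of $\Pi$ form a \emph{separating system} of $\Pi$ if for every two distinct elements $u,v\in\Pi$ some $\Pi_i$ contains exactly one of $u$ and $v$. Equivalently, the elements of $\Pi$ have pairwise distinct \emph{signatures} $\{i: v\in\Pi_i\}$. For a graph $G$, let $\mathrm{sp}(G)$ be the minimum size of a family $\mathcal P$ of paths in $G$ such that $\{V(P):P\in\mathcal P\}$ is a separating system of $V(G)$. A path may consist of a single vertex, in which case its two endpoints coincide.

On $n$ vertices, $\ell$ sets produce at most $2^\ell$ signatures, so $\mathrm{sp}(G)\ge\log_2n$, and $n-1$ single-vertex paths always suffice. Both extremes occur. In the complete graph every non-empty set of vertices is the vertex set of a path, so $\mathrm{sp}(K_n)=\lceil\log_2n\rceil$; in the graph without edges all vertices but one need a path of their own. Adding an edge never increases $\mathrm{sp}$, since paths remain paths. Thus $\mathrm{sp}(G)$ measures how freely the paths of $G$ can be steered through prescribed vertices and around others.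

Let $G(n,p)$ be the binomial random graph on $n$ vertices, in which each pair of vertices is an edge independently with probability $p$. A sequence of events holds \emph{asymptotically almost surely} (a.a.s.) if its probability tends to $1$ as $n\to\infty$. For $p=\lambda/n$ with $\lambda$ constant, the graph has $(e^{-\lambda}+o(1))n$ isolated vertices a.a.s., so $\mathrm{sp}(G(n,p))$ lies between $(e^{-\lambda}-o(1))n$ and $n$. It is of linear order, and one asks for the constant. The following question was posed in \cite{LS}.

\begin{quote}
Is it true that for every $\lambda>1$ and $p=\lambda/n$ there is a constant $c=c(\lambda)\in(0,1]$ such that a.a.s.\ $\mathrm{sp}(G(n,p))=cn+o(n)$?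
\end{quote}

For $\lambda\le1$ all but a small fraction of the vertices lie in components of bounded size, the parameter $\mathrm{sp}$ is additive over components up to an error of $1$, and the analogous statement follows by counting components (Section~\ref{sec:lambda}). For $\lambda>1$ a positive fraction of the vertices lies in one giant component. The neighborhood of a typical vertex is still a small random tree with a limiting law, so one expects a limit. But $\mathrm{sp}$ is not a sum of local terms: a path may join two distant parts of the giant component, and two distant vertices on such a path have to be told apart. We show that the answer is nevertheless yes.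

\begin{theorem}\label{thm:main}
Let $\lambda>1$ and let $p=p(n)$ satisfy $np\to\lambda$ (for instance $p=\lambda/n$). There is a constant $c=c(\lambda)\in(0,1]$, given by \eqref{eq:c} below, such that $\mathrm{sp}(G(n,p))/n\to c$ in probability; that is, a.a.s.\ $\mathrm{sp}(G(n,p))=cn+o(n)$.
\end{theorem}

The formula for $c$ is explicit enough to give information on its dependence on $\lambda$.

\begin{theorem}\label{thm:lambda}
\begin{enumerate}
\item[(i)] For every $\lambda\in(0,\infty)$ there is a constant $c(\lambda)$ such that, whenever $np\to\lambda$, we have $\mathrm{sp}(G(n,p))/n\to c(\lambda)$ in probability and $\mathbb E\,\mathrm{sp}(G(n,p))/n\to c(\lambda)$.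
\item[(ii)] The function $c$ is continuous and non-increasing on $(0,\infty)$.
\item[(iii)] We have $c(\lambda)\ge(1+\frac{2\lambda}3)e^{-\lambda}$ for all $\lambda>0$, and $c(\lambda)=(1+\frac{2\lambda}3)e^{-\lambda}+O(\lambda^3e^{-2\lambda})$ as $\lambda\to\infty$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:leaves} shows the mechanism on the leaves of a star, where the factor $\frac23$ appears. Section~\ref{sec:pieces} cuts a graph into pieces and proves a deterministic lower bound for $\mathrm{sp}$. Section~\ref{sec:random} collects the properties of $G(n,p)$ that we need, and Section~\ref{sec:freq} uses them to find the limit of the lower bound, which is $c$. Section~\ref{sec:upper} constructs a family of paths that matches it. Theorem~\ref{thm:lambda} is proved in Section~\ref{sec:lambda}.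

\subsection*{Conventions}
Logarithms without a base are natural. For a vertex $v$ of a graph $G=(V,E)$, let $B_r(v)$ be the subgraph induced by the vertices at distance at most $r$ from $v$, rooted at $v$, and let $|B_r(v)|$ be its number of vertices. For $B\subseteq V$, let $e(B,V\setminus B)$ be the number of edges leaving $B$, and let $G\setminus B$ be the graph obtained by deleting $B$.

It is convenient to forbid the empty signature. Let $\mathrm{sp}^*(G)$ be the minimum size of a family of paths that separates \emph{and covers} $V(G)$. Two uncovered vertices are not separated, so a separating family misses at most one vertex, and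
\begin{equation}\label{eq:spstar}
\mathrm{sp}(G)\le\mathrm{sp}^*(G)\le\mathrm{sp}(G)+1 .
\end{equation}
The gain is additivity: $\mathrm{sp}^*(G)$ is the sum of $\mathrm{sp}^*(C)$ over the components $C$ of $G$, because a path that covers $u$ separates $u$ from all vertices of other components. Also $\mathrm{sp}^*(G)\le|V(G)|$. From now on we work with $\mathrm{sp}^*$. We use without comment that adding paths to a family destroys neither covering nor separation.

\section{The smallest case: leaves}\label{sec:leaves}

After isolated vertices, the vertices of degree one are the next obstruction, since a path can contain such a vertex only as an endpoint. Counting endpoints gives one path for every two leaves. The truth is larger.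

\begin{lemma}\label{lem:leaves}
If a graph $G$ has $i_0$ isolated vertices and $\ell_1$ vertices of degree one, then $\mathrm{sp}^*(G)\ge i_0+\frac23\ell_1$.
\end{lemma}

\begin{proof}
Take a family of paths that covers and separates $V(G)$. Every isolated vertex is itself a path of the family; let $N$ be the number of the remaining paths. Let $a$ be the number of degree-one vertices that lie on exactly one path. Two such vertices on the same path would have the same signature, so $a\le N$. Each path contains at most two vertices of degree one, so counting pairs (vertex of degree one, path through it) gives $2N\ge a+2(\ell_1-a)\ge2\ell_1-N$. Hence $N\ge\frac23\ell_1$.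
\end{proof}

\begin{example}\label{ex:star}
Let $G$ be the star with center $x$ and $m=3t\ge6$ leaves. Split the leaves into $t$ triples, and for each triple $u,v,w$ take the two paths $uxv$ and $vxw$. Then $u$ lies only on the first, $w$ only on the second, $v$ on both, and $x$ lies on all $2t\ge4$ paths. All signatures are distinct and non-empty, so $\mathrm{sp}^*(G)=2t=\frac23m$ by Lemma~\ref{lem:leaves}.
\end{example}

We reread this example in a form that generalizes. Consider families of $N$ paths in the star, and suppose for simplicity that no path is a single leaf. Think of an edge from a leaf to the center as half of a path. Each leaf chooses between two options: it lies on one half and is then \emph{private} to the path containing that half, or it lies on at least two halves. Let $h$ be the total number of halves and $s$ the number of private leaves. The number of paths obeys two constraints,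
\[
N\ge \tfrac12h\quad\text{(a path has two ends)},\qquad N\ge s\quad\text{(a path has at most one private vertex)} .
\]
The bound $N\ge\max(\frac12h,s)$ couples the choices of all leaves. But for every $\theta\in[0,1]$ it implies $N\ge\frac\theta2h+(1-\theta)s$, and the right-hand side is a sum over leaves: the first option costs $\frac\theta2+(1-\theta)=1-\frac\theta2$ and the second costs at least $\theta$. Thus $N\ge m\min(\theta,1-\frac\theta2)$, and the best choice $\theta=\frac23$ gives $N\ge\frac23m$. At $\theta=\frac23$ the two options cost the same, and the construction of Example~\ref{ex:star} mixes them so that the two constraints become equal: each triple has $h=4$ and $s=2$. In pairing the halves the construction avoids two mistakes. It never joins two private leaves, and it never joins the same two leaves twice; in either case two leaves could end up with the same signature.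

In the giant component of $G(n,p)$ the role of the center is played by the 2-core, and the role of the leaves by small trees, the \emph{pieces}. Three things have to be shown. First, a path interacts with a piece only through its endpoints, so that the two constraints above are the only global ones. Second, almost any two halves can be joined through the core. Third, the vertices of the core, of which there are linearly many, can be separated from each other by a number of paths that is a small multiple of $n$.

\section{Pieces and the lower bound}\label{sec:pieces}

This section is deterministic. The \emph{2-core} of a graph is its largest subgraph of minimum degree at least $2$ (the union of all such subgraphs); it is an induced subgraph and may be empty. Throughout the section $G$ is a finite graph and $C_1$ is a component of $G$ whose 2-core is non-empty and is not a cycle. We call the 2-core of $C_1$ the \emph{core}, and write $d(x)\ge2$ for the degree of a core vertex $x$ within the core.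

\begin{lemma}\label{lem:core}
\begin{enumerate}
\item[(a)] Every cycle of $C_1$, and every path joining two disjoint cycles of $C_1$, lies in the core.
\item[(b)] If $G[B]$ is a tree and $e(B,V\setminus B)\le1$, then $B$ contains no core vertex.
\item[(c)] The core is connected, and each component of $C_1$ minus the core is a tree joined to the core by exactly one edge.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A cycle, and two disjoint cycles together with a path joining them, have minimum degree at least $2$.

(b) Suppose that the set $B'$ of core vertices in $B$ is non-empty. If $|B'|=1$, its vertex has at most one core neighbor. If $|B'|\ge2$, the forest $G[B']$ has two vertices of degree at most $1$, and one of them is not incident with an edge leaving $B$; it has at most one core neighbor. Both cases contradict $d\ge2$.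

(c) Delete vertices of degree at most $1$ from $C_1$ one at a time, as long as possible. No core vertex is ever deleted, since the first one to go would still have two neighbors, and what remains has minimum degree at least $2$; so what remains is the core. Each deletion preserves connectedness. A component $B$ of $C_1$ minus the core is acyclic by (a) and sends an edge to the core because $C_1$ is connected. If it sent two, these edges, the path in $B$ between their ends, and the core would form a larger subgraph of minimum degree at least $2$.
\end{proof}

The trees in (c) are the \emph{pendant trees}. A core vertex $x$ with $d(x)\ge3$ is a \emph{branch vertex}. As the core is connected and is not a cycle, branch vertices exist, and every component of the graph induced by the core vertices with $d=2$ is a path $x_1\dots x_k$. Its end $x_1$ has one further core edge $x_1y_0$ and its end $x_k$ has one further core edge $x_ky_{k+1}$, where $y_0$ and $y_{k+1}$ are branch vertices; if $k=1$, both edges are at $x_1$.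

A path can make a choice of direction in the core only at a branch vertex, so this is where we cut. We partition $V(G)$ into \emph{pieces} $H$, each with a \emph{spine} $S\subseteq V(H)$; see Figure~\ref{fig:pieces}.
\begin{itemize}
\item A \emph{branch piece} is a branch vertex $x_1$ with the pendant trees attached to it; $S=\{x_1\}$ and $k=1$.
\item An \emph{edge piece} is a path $x_1\dots x_k$ as above with the pendant trees attached to it; $S=\{x_1,\dots,x_k\}$.
\item Each component of $G$ other than $C_1$ is a piece with $S=\emptyset$.
\end{itemize}
A piece $H$ in $C_1$ is an induced tree, and its core vertices are those of $S$. All edges leaving $H$ are core edges at $x_1$ or $x_k$: for a branch piece they are all at $x_1$, and for an edge piece there are exactly two, namely $x_1y_0$ and $x_ky_{k+1}$. The \emph{type} of a piece is the isomorphism class of the pair $(H,S)$. We write $|H|=|V(H)|$, and $t(v)$ for the type of the piece containing $v$.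

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[line width=6pt,gray!35,line cap=round,line join=round] (1.5,0)--(3,0)--(3,-0.9)--(3.5,-1.7);
\draw[very thick] (-1,0.7)--(0,0)--(6,0)--(7,0.7) (-1,-0.7)--(0,0) (6,0)--(7,-0.7);
\draw (0,0)--(0,-0.9) (1.5,0)--(1.5,-0.9) (3,0)--(3,-0.9)--(2.5,-1.7) (3,-0.9)--(3.5,-1.7);
\fill (0,0) circle (2.2pt) (1.5,0) circle (2.2pt) (3,0) circle (2.2pt) (4.5,0) circle (2.2pt) (6,0) circle (2.2pt);
\filldraw[fill=white] (0,-0.9) circle (2.2pt) (1.5,-0.9) circle (2.2pt) (3,-0.9) circle (2.2pt) (2.5,-1.7) circle (2.2pt) (3.5,-1.7) circle (2.2pt);
\node at (0,0.32) {$y_0$}; \node at (1.5,0.32) {$x_1$}; \node at (3,0.32) {$x_2$}; \node at (4.5,0.32) {$x_3$}; \node at (6,0.32) {$y_4$}; \node at (3.8,-1.7) {$a$};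
\draw[dashed,rounded corners] (-0.5,0.6) rectangle (0.5,-1.25) (1,0.6) rectangle (5,-2.05) (5.5,0.6) rectangle (6.5,-0.45);
\end{tikzpicture}
\caption{Three pieces (dashed boxes) of a component. Thick edges and black vertices belong to the 2-core, white vertices to pendant trees. In the middle is an edge piece with spine $\{x_1,x_2,x_3\}$; on either side is a branch piece, with spines $\{y_0\}$ and $\{y_4\}$. The shaded path from $a$ to the spine end $x_1$ is a half trace.}
\label{fig:pieces}
\end{figure}

The \emph{trace} of a path $P$ on a piece $H$ is $V(P)\cap V(H)$. For a piece $H$ in $C_1$, a \emph{full trace} is the vertex set of a path in $H$, and a \emph{half trace}, or \emph{half}, is the vertex set of a path in $H$ from some vertex $a$ to $x_1$ or to $x_k$. The next lemma says that a path without an endpoint in $H$ sees at most the spine.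

\begin{lemma}\label{lem:trace}
Let $P$ be a path in $G$ and $H$ a piece in $C_1$.
\begin{enumerate}
\item[(a)] If $P$ has no endpoint in $H$, then its trace on $H$ is $\emptyset$ or $S$.
\item[(b)] If one endpoint of $P$ is in $H$ and the other is not, then the trace is a half.
\item[(c)] If both endpoints of $P$ are in $H$, then $P\subseteq H$ or the trace is a disjoint union of two halves.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose $P\not\subseteq H$, and call the maximal subpaths of $P$ inside $H$ its segments. At each of its two ends, a segment either stops at an endpoint of $P$ or continues along an edge leaving $H$, and the latter happens at one end at least.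

Let $H$ be a branch piece. Every segment contains $x_1$, so there is at most one. In case (a) both of its ends are $x_1$, so it is $\{x_1\}=S$. In case (b) it runs from the endpoint of $P$ to $x_1$. In case (c) the two endpoints would lie on different segments, which is impossible, so $P\subseteq H$.

Let $H$ be an edge piece. Only two edges leave $H$, and $P$ uses each at most once. In case (a) a segment uses both, so there is at most one segment, and it is the path from $x_1$ to $x_k$ in the tree $H$, with vertex set $S$. In case (b) the segment containing the endpoint uses one leaving edge and a further segment would need two more, so there is one segment, a half. In case (c) the two segments containing the endpoints use one leaving edge each, there are no further segments, and the two are disjoint halves.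
\end{proof}

So a family of paths, seen from $H$, is a list of full and half traces, paid for by endpoints, together with the set $S$, which paths passing through may supply. We record this list. Different paths may have the same trace, so it is a multiset.

\begin{definition}\label{def:config}
Let $H$ be a finite tree and let $S$ be the vertex set of a path $x_1\dots x_k$ in $H$, $k\ge1$. A \emph{configuration} $\mathcal C$ on $(H,S)$ consists of a multiset of full traces and a multiset of halves, its \emph{members}, such that the members together with the set $S$ cover and separate $V(H)$. A vertex $u\in V(H)\setminus S$ is \emph{private} if it lies in exactly one member, counted with multiplicity, and this member is a half. Let $f$, $h$ and $s$ be the numbers of full traces, halves and private vertices of $\mathcal C$. For $\theta\in[0,1]$ put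
\[
F_\theta(\mathcal C)=f+\tfrac\theta2h+(1-\theta)s,\qquad\varphi_\theta(H,S)=\min_{\mathcal C}F_\theta(\mathcal C).
\]
For a finite connected graph $H$ put $\varphi_\theta(H,\emptyset)=\mathrm{sp}^*(H)$.
\end{definition}

Spine vertices are excluded from the count $s$ because they may lie on many paths that leave no member in the configuration. Lowering every multiplicity above $2$ to $2$ preserves a configuration, does not increase $f$ or $h$, and leaves the set of private vertices unchanged. Hence the minimum may be taken over the finite class of configurations with multiplicities at most $2$; we call these \emph{reduced}. There are at most $2|H|$ distinct halves, so a reduced configuration has $h\le4|H|$. In particular $\theta\mapsto\varphi_\theta(H,S)$ is a minimum of finitely many affine functions and is continuous. Taking all single vertices as full traces gives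
\begin{equation}\label{eq:phibound}
0\le\varphi_\theta(H,S)\le|H| ,
\end{equation}
which holds for $S=\emptyset$ as well. As $\varphi_\theta(H,S)$ depends only on the type $\tau$ of $(H,S)$, we also write $\varphi_\theta(\tau)$ and $|\tau|=|H|$.

\begin{example}\label{ex:phi}
(a) Let $H=S$ be a bare spine $x_1\dots x_k$. There are no private vertices. For each $i<k$ some member contains exactly one of $x_i,x_{i+1}$; a full trace does this for at most two values of $i$ and a half for at most one, so $2f+h\ge k-1$ and $F_\theta\ge\theta(f+\frac h2)\ge\frac\theta2(k-1)$. The halves $\{x_1,\dots,x_i\}$ with $i<k$ attain this bound, so $\varphi_\theta=\frac\theta2(k-1)$. For $k=1$ the empty configuration gives $\varphi_\theta=0$.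

(b) Let $\tau_0$ be the type of an edge $xu$ with $S=\{x\}$. The set $S$ covers $x$ and separates it from $u$, so it only remains to cover $u$. If a full trace contains $u$, then $F_\theta\ge1$. Otherwise $u$ lies in the half $\{u,x\}$; using it once gives $(f,h,s)=(0,1,1)$ and cost $1-\frac\theta2$, and using it twice gives $(0,2,0)$ and cost $\theta$. So $\varphi_\theta(\tau_0)=\min(\theta,1-\frac\theta2)\le\frac23$, the cost of a leaf in Section~\ref{sec:leaves}.
\end{example}

Summing over all pieces of $G$, define
\begin{equation}\label{eq:L}
L_\theta(G)=\sum_H\varphi_\theta(H,S)=\sum_{v\in V(G)}\frac{\varphi_\theta(t(v))}{|t(v)|}.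
\end{equation}

\begin{proposition}\label{prop:lower}
$\mathrm{sp}^*(G)\ge\max_{\theta\in[0,1]}L_\theta(G)$.
\end{proposition}

\begin{proof}
By additivity, and since $\varphi_\theta(H,\emptyset)=\mathrm{sp}^*(H)$, it suffices to show that every family $\mathcal P_1$ of paths that covers and separates $V(C_1)$ has at least $\sum_H\varphi_\theta(H,S)$ members, the sum being over the pieces in $C_1$.

For such a piece $H$ let $\mathcal C_H$ consist of the vertex sets of the paths of $\mathcal P_1$ inside $H$, as full traces, and of the halves given by Lemma~\ref{lem:trace}(b) and (c); in case (c) both halves are included as separate members. All other paths have trace $\emptyset$ or $S$. Hence the members and $S$ cover $V(H)$. They also separate $V(H)$: if a disjoint union $Q\cup Q'$ of two halves contains $u$ but not $v$, then so does the one of $Q,Q'$ that contains $u$. So $\mathcal C_H$ is a configuration.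

Let $N'$ be the number of paths of $\mathcal P_1$ that are contained in no piece. Each of them has two distinct endpoints, and each endpoint produces one half. Therefore $\sum_Hh(\mathcal C_H)=2N'$ and $|\mathcal P_1|=\sum_Hf(\mathcal C_H)+N'$.

Let $u$ be private in $\mathcal C_H$. As $u\notin S$, every path through $u$ has an endpoint in $H$ by Lemma~\ref{lem:trace}(a), so it contributes to $\mathcal C_H$ exactly one member containing $u$ (two halves from one path are disjoint). Hence $u$ lies on exactly one path of $\mathcal P_1$, and since the member is a half, this path is contained in no piece. Two private vertices, in the same piece or not, with the same path would have the same signature. So $\sum_Hs(\mathcal C_H)\le N'$, and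
\[
|\mathcal P_1|=\sum_Hf+\theta N'+(1-\theta)N'\ge\sum_H\Big(f+\tfrac\theta2h+(1-\theta)s\Big)\ge\sum_H\varphi_\theta(H,S).\qedhere
\]
\end{proof}

\section{Properties of the random graph}\label{sec:random}

From now on $G=G(n,p)$ and $\lambda_n=np\to\lambda$. We need three kinds of information: the local structure of $G$, the rarity of moderately large sets with few leaving edges, and the robustness of the giant component under the deletion of boundedly many vertices. Lemmas~\ref{lem:degrees}--\ref{lem:local} hold for every $\lambda>0$; Lemmas~\ref{lem:cuts}--\ref{lem:giant} assume $\lambda>1$.

Let $T$ be the Galton--Watson tree with $\mathrm{Poisson}(\lambda)$ offspring law: the root $o$ has a $\mathrm{Poisson}(\lambda)$ number of children, and each vertex independently has children according to the same law. Let $\rho$ be the probability that $T$ is infinite. We recall that $\xi=1-\rho$ is the smallest root in $[0,1]$ of $t=e^{-\lambda(1-t)}$, and that $\rho>0$ if and only if $\lambda>1$. Call a vertex \emph{surviving} if it has infinitely many descendants. Each child of $o$ is surviving independently with probability $\rho$, so by the thinning property of the Poisson law the numbers $I$ and $F$ of surviving and non-surviving children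 of $o$ are independent, with
\begin{equation}\label{eq:thinning}
I\sim\mathrm{Poisson}(\lambda\rho),\qquad F\sim\mathrm{Poisson}(\lambda\xi),\qquad \mathbb P(I=0)=e^{-\lambda\rho}=\xi .
\end{equation}
The root is surviving if and only if $I\ge1$. Consequently a vertex conditioned to be surviving has a $\mathrm{Poisson}(\lambda\rho)$ number of surviving children conditioned to be at least $1$, and independently a $\mathrm{Poisson}(\lambda\xi)$ number of other children, while a vertex conditioned not to be surviving has a $\mathrm{Poisson}(\lambda\xi)$ number of children.

\subsection{Local structure}

\begin{lemma}\label{lem:degrees}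
For every $r$ there is $C_r$, independent of $n$, with $\mathbb E|B_r(v)|^2\le C_r$. There is $C=C(\lambda)$ such that a.a.s.\ $e(G)\le\lambda n$, $\sum_v\deg(v)^2\le Cn$, and the maximum degree of $G$ is at most $\log n$.
\end{lemma}

\begin{proof}
Exploring $B_r(v)$ generation by generation shows that $|B_r(v)|$ is stochastically dominated by $Z_0+\dots+Z_r$, where $Z_j$ is the size of generation $j$ of a branching process with offspring law $\mathrm{Bin}(n,p)$. This law has mean $\lambda_n$ and variance at most $\lambda_n$, so $\mathbb EZ_{j+1}^2\le\lambda_n\mathbb EZ_j+\lambda_n^2\mathbb EZ_j^2$. By induction $\mathbb EZ_j^2$ is bounded in $n$, and $(Z_0+\dots+Z_r)^2\le(r+1)\sum_jZ_j^2$.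

The number of edges is $\mathrm{Bin}(\binom n2,p)$, with mean and variance asymptotic to $\lambda n/2$; Chebyshev's inequality gives $e(G)\le\lambda n$ a.a.s. Next, $\sum_v\deg(v)^2=2e(G)+2N_2$, where $N_2=\sum_v\binom{\deg(v)}2$ is the number of paths with two edges. Its mean is $O(n^3p^2)=O(n)$. Only pairs of such paths sharing an edge contribute to the variance; they span three edges on four vertices, a triangle, or coincide, so the variance is $O(n^4p^3+n^3p^3+n^3p^2)=O(n)$, and Chebyshev's inequality gives $N_2\le\mathbb EN_2+n$ a.a.s. Finally, with $k=\lceil\log n\rceil$, the expected number of vertices of degree at least $k$ is at most $n\binom nkp^k\le n(e\lambda_n/k)^k\to0$.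
\end{proof}

Empirical frequencies will be bounded from below only. Since frequencies sum to $1$, this is enough.

\begin{lemma}\label{lem:tv}
Let $\mu$ be a probability distribution on a countable set and let $\mu_n$ be random probability distributions on the same set. If $\mathbb P(\mu_n(\tau)<\mu(\tau)-\eta)\to0$ for every $\tau$ and every $\eta>0$, then $\sum_\tau|\mu_n(\tau)-\mu(\tau)|\to0$ in probability.
\end{lemma}

\begin{proof}
Both distributions have total mass $1$, so the sum equals $2\sum_\tau(\mu(\tau)-\mu_n(\tau))^+$. For a finite set $\mathcal F$ this is at most $2\sum_{\tau\in\mathcal F}(\mu(\tau)-\mu_n(\tau))^++2\mu(\mathcal F^c)$. The first term tends to $0$ in probability, and the second is as small as we like for suitable $\mathcal F$.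
\end{proof}

\begin{lemma}\label{lem:local}
For fixed $R$ and any set $\mathcal T$ of isomorphism classes of finite rooted graphs,
\[
\tfrac1n\#\{v:B_R(v)\in\mathcal T\}\to\mathbb P\big(B_R(T,o)\in\mathcal T\big)\quad\text{in probability},
\]
where $B_R(T,o)$ is the ball of radius $R$ around $o$ in $T$. In particular a.a.s.\ only $o(n)$ vertices have a ball $B_R(v)$ that is not a tree.
\end{lemma}

\begin{proof}
Let $\tau$ be a rooted tree of depth at most $R$ with $k$ vertices, $m$ of them at depth less than $R$, and with $a$ root-preserving automorphisms. On a given set of $k$ vertices with a given root there are $(k-1)!/a$ trees isomorphic to $\tau$. Such a tree is the ball $B_R(v)$ if and only if its $k-1$ edges are present, the other pairs inside the set are non-edges, and the $m$ vertices at depth less than $R$ have no neighbor outside. Hence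
\[
\mathbb P(B_R(v)\cong\tau)=\binom{n-1}{k-1}\frac{(k-1)!}a\,p^{k-1}(1-p)^{mn+O(1)}\to q_\tau:=\frac{\lambda^{k-1}e^{-\lambda m}}a .
\]
This limit is $\mathbb P(B_R(T,o)\cong\tau)$. Indeed, let $d_x$ be the number of children of $x$ in $\tau$, and take products over the $m$ vertices of depth less than $R$. The $\prod d_x!$ ways of ordering the children of all vertices fall into $\prod d_x!/a$ classes under the automorphism group, which acts freely; each class is a plane tree, of probability $\prod e^{-\lambda}\lambda^{d_x}/d_x!$; and $\sum d_x=k-1$. In particular $\sum_\tau q_\tau=1$.

For $v\ne w$ the same count gives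
\[
\mathbb P\big(B_R(v)\cong\tau\cong B_R(w),\text{ balls disjoint}\big)=\frac{(n-2)!}{(k-1)!^2\,(n-2k)!}\Big(\frac{(k-1)!}a\Big)^2p^{2k-2}(1-p)^{2mn+O(1)}\to q_\tau^2 .
\]
The balls intersect only if $w\in B_{2R}(v)$, which by symmetry has probability at most $\mathbb E|B_{2R}(v)|/(n-1)\le C_{2R}/(n-1)\to0$. So $\frac1n\#\{v:B_R(v)\cong\tau\}$ has mean tending to $q_\tau$ and variance tending to $0$, and it converges to $q_\tau$ in probability. Lemma~\ref{lem:tv} completes the proof.
\end{proof}

\subsection{Small cuts}

From here until Section~\ref{sec:lambda} we assume $\lambda>1$. Whether a vertex belongs to the core cannot be read off a ball of bounded radius: a branch that looks long may be a finite tree that ends just outside the ball. The vertices at which local information can mislead in this way lie near the following set. For constants $A>0$ and integers $R\ge1$, $J\ge0$, let $X_{R,J}$ be the set of vertices that lie in some $B\subseteq V$ with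
\[
G[B]\text{ connected},\qquad R\le|B|\le A\log n,\qquad e(B,V\setminus B)\le J .
\]
The value of $A$ will be specified in each application.

\begin{lemma}\label{lem:cuts}
For fixed $A$, $J$ and $r\ge0$,
\[
\lim_{R\to\infty}\ \limsup_{n\to\infty}\ \frac1n\,\mathbb E\sum_{x\in X_{R,J}}|B_r(x)|=0 .
\]
\end{lemma}

\begin{proof}
A connected set of $k$ vertices contains one of the $k^{k-2}$ spanning trees on it (Cayley's formula), and the number of edges leaving it is independent of the edges inside and has law $\mathrm{Bin}(k(n-k),p)$. For $k\le A\log n$ and large $n$ we have $(1-p)^{k(n-k)-J}\le e^{-\lambda_nk+p(k^2+J)}\le2e^{-\lambda_nk}$, so this number equals $j\le J$ with probability at most $(\lambda_nk)^j\cdot2e^{-\lambda_nk}$. With $\binom nk\le(en/k)^k$ we get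
\[
\mathbb E|X_{R,J}|\le\sum_{R\le k\le A\log n}k\binom nkk^{k-2}p^{k-1}\sum_{j\le J}(\lambda_nk)^j\,2e^{-\lambda_nk}\le n\sum_{k\ge R}\frac{2(J+1)(1+\lambda_nk)^J}{\lambda_nk}\big(\lambda_ne^{1-\lambda_n}\big)^k .
\]
Since $\lambda\ne1$, we have $\lambda e^{1-\lambda}<1$, so the last sum is bounded, uniformly for large $n$, by the tail of a convergent series. Thus $\limsup_n\mathbb E|X_{R,J}|/n\to0$ as $R\to\infty$. By the Cauchy--Schwarz inequality and Lemma~\ref{lem:degrees},
\[
\mathbb E\sum_{x\in X_{R,J}}|B_r(x)|\le\Big(\mathbb E|X_{R,J}|\cdot\mathbb E\sum_{x\in V}|B_r(x)|^2\Big)^{1/2}\le\big(\mathbb E|X_{R,J}|\cdot C_rn\big)^{1/2}.\qedhere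
\]
\end{proof}

\subsection{The giant component after deleting a few vertices}

To join two halves we need a path that avoids two given pieces. The pieces depend on $G$, so we need connectivity after deleting \emph{any} bounded set of vertices. This requires failure probabilities small enough for a union bound over all such sets.

\begin{lemma}\label{lem:unique}
For every $M$ there is $A$ such that a.a.s., for every $D\subseteq V$ with $|D|\le M$, the graph $G\setminus D$ has at most one component with more than $A\log n$ vertices.
\end{lemma}

\begin{proof}
The plan is to show that the exploration of a component larger than $A\log n$ reaches a linear number of unexplored boundary vertices, and that two such boundaries are joined by an edge.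

Fix $D$ and $v\notin D$. Let $\delta=\frac{\lambda-1}{8\lambda(\lambda+1)}$, $k_+=\lfloor\delta n\rfloor$ and $k_0=\lceil A\log n\rceil$, with $A$ to be chosen. We explore the component of $v$ in $G\setminus D$. Vertices of $V\setminus D$ are \emph{active}, \emph{saturated} or \emph{unseen}, and \emph{seen} means active or saturated. At the start $v$ is active and all other vertices are unseen. In each step we take the first active vertex in a fixed order of $V$, query its pairs with all unseen vertices, make the neighbors found active, and declare the vertex saturated. We stop after a step if no vertex is active or if at least $\frac{\lambda+1}2k_+$ vertices are seen. The exploration is a function of $G$.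

\emph{Growth.} At the beginning of each step that is performed, at least $n-M-\frac{\lambda+1}2k_+\ge n_1:=\lceil n(1-(\lambda+1)\delta)\rceil$ vertices are unseen, for large $n$, and the pairs queried in the step have not been queried before. Let $b_i$ be the number of neighbors found in step $i$ among the first $n_1$ unseen vertices, and after the stop let the $b_i$ be sampled independently from $\mathrm{Bin}(n_1,p)$. Then $b_1,b_2,\dots$ are independent with law $\mathrm{Bin}(n_1,p)$, and if step $k$ is performed, more than $b_1+\dots+b_k$ vertices are seen after it. We have $n_1p\to\lambda-\frac{\lambda-1}8=\frac{7\lambda+1}8$, so $\frac{3\lambda+1}4\le n_1p\le\lambda$ for large $n$. The Chernoff bound states that a binomial variable with mean $\mu$ is at most $\mu-t$ with probability at most $e^{-t^2/(2\mu)}$. As $\frac{3\lambda+1}4-\frac{\lambda+1}2=\frac{\lambda-1}4$, it gives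
\[
\mathbb P\Big(b_1+\dots+b_k<\tfrac{\lambda+1}2k\Big)\le e^{-c_1k},\qquad c_1=\frac{(\lambda-1)^2}{32\lambda}.
\]
Call $v$ \emph{regular} if, for every $k\in[k_0,k_+]$ such that step $k$ is performed, at least $\frac{\lambda+1}2k$ vertices are seen after step $k$. Summing over $k\ge k_0$, we see that $v$ is regular with probability $1-O(n^{-c_1A})$.

Let $v$ be regular and let its component have more than $A\log n$ vertices. The active vertices do not run out at a step $j\le k_+$: then $j$ would be the size of the component, so $j\ge k_0$, while only $j<\frac{\lambda+1}2j$ vertices would be seen. If there is no stop before step $k_+$, then at least $\frac{\lambda+1}2k_+$ vertices are seen after step $k_+$. So the exploration stops at some step $j\le k_+$ with at least $\frac{\lambda+1}2k_+$ seen and $j$ saturated vertices, hence with at least $a:=\frac{\lambda-1}2k_+$ active ones.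

\emph{Merging.} Fix $v,v'\notin D$ and consider the event that they lie in different components of $G\setminus D$, both larger than $A\log n$. Outside an event of probability $O(n^{-c_1A})$ both vertices are regular. Run the exploration from $v$, then the one from $v'$, reusing answers that are already known; as a function of $G$ the second is the exploration described above. On the event considered, the two seen sets are disjoint, the final active sets $\mathcal A,\mathcal A'$ have at least $a$ vertices each, and there is no edge between them. The first two properties are determined by the answers received. When they hold, no pair $xx'$ with $x\in\mathcal A$, $x'\in\mathcal A'$ has been queried: a queried pair contains a vertex saturated by the exploration that queried it, whereas $x$ is active in the first exploration and unseen in the second, and vice versa for $x'$. Given the answers, these pairs are edges independently with probability $p$, so all are non-edges with conditional probability at most $(1-p)^{a^2}\le e^{-c_2n}$ for some $c_2=c_2(\lambda)>0$.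

There are at most $n^2$ pairs $v,v'$ and at most $(M+1)n^M$ sets $D$, so a union bound finishes the proof when $c_1A>M+3$.
\end{proof}

Let $C_1$ be a largest component of $G$.

\begin{lemma}\label{lem:giant}
For every $M\ge1$ there is $A$ such that a.a.s.\ $|C_1|\ge\rho n/2$ and the following holds for every $D\subseteq V$ with $|D|\le M$: the graph $G\setminus D$ has exactly one component with more than $A\log n$ vertices, denoted $\mathrm{big}(D)$; it is contained in $C_1$ and contains a cycle. Consequently a.a.s.\ $C_1=\mathrm{big}(\emptyset)$, and the 2-core of $C_1$ is non-empty and is not a cycle.
\end{lemma}

\begin{proof}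
Take $A$ from Lemma~\ref{lem:unique} for $M+1$.

\emph{Size of $C_1$.} Let $C(v)$ be the component of $v$. For every $R$, the number of vertices in components with at most $A\log n$ vertices is at most $\#\{v:|C(v)|<R\}+|X_{R,0}|$. Now $|C(v)|<R$ if and only if $|B_R(v)|<R$, and $\mathbb P(|T|<R)\le1-\rho$, so by Lemma~\ref{lem:local} the first term is a.a.s.\ at most $(1-\frac34\rho)n$. By Lemma~\ref{lem:cuts} and Markov's inequality, for every $\eta>0$ there is $R$ with $\limsup_n\mathbb P(|X_{R,0}|>\rho n/4)\le\eta$. As $\eta$ is arbitrary, a.a.s.\ at least $\rho n/2$ vertices lie in components larger than $A\log n$, and by Lemma~\ref{lem:unique} there is only one such component.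

\emph{Deleting $D$.} Assume $|C_1|\ge\rho n/2$, maximum degree at most $\log n$, and the conclusion of Lemma~\ref{lem:unique}. Let $|D|\le M$. If $D$ meets $C_1$, every component of $C_1\setminus D$ contains a neighbor of $D$, so in any case there are at most $M\log n+1$ of them. They are components of $G\setminus D$, so at most one exceeds $A\log n$. The largest, $B$, thus has at least $\rho n/2-M-(M\log n+1)A\log n\ge\rho n/4$ vertices, and $B=\mathrm{big}(D)$.

Suppose $B$ is a tree. Every tree has a vertex $z$, a centroid, such that each component of $B\setminus z$ has at most $|B|/2$ vertices. These at most $\log n$ components are components of $G\setminus(D\cup\{z\})$, so at most one of them exceeds $A\log n$. Hence $|B|-1\le|B|/2+A\log^2n$, which is false for large $n$. So $B$ contains a cycle.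

For $D=\emptyset$ this shows that $C_1$ has a cycle, so its 2-core is non-empty. If the 2-core were a cycle, through a vertex $x$ say, it would be the only cycle of $C_1$, and $\mathrm{big}(\{x\})\subseteq C_1\setminus x$ would be acyclic.
\end{proof}

So a.a.s.\ $G$ and $C_1$ satisfy the assumption of Section~\ref{sec:pieces}, and pieces, types and $L_\theta(G)$ are defined. From now on we work on the event, of probability $1-o(1)$, that the conclusions of Lemma~\ref{lem:degrees} and of Lemma~\ref{lem:giant}, for the finitely many values of $M$ used in a given argument, hold.

\section{Frequencies of types and the constant $c$}\label{sec:freq}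

By \eqref{eq:L}, $L_\theta(G)/n$ is the average of a bounded function of the type $t(v)$. To find its limit we define pieces in the limit object $T$ and show that the type of a uniformly random vertex of $G$ converges in law to the type of the piece of $o$.

\subsection{Pieces of the Galton--Watson tree}

A tree has no cycles, and the role of the far-away cycles of the giant component is played by infinity. If $T$ is finite, the piece of $o$ is $(T,\emptyset)$. If $T$ is infinite, let $T^*$ be the set of vertices $x$ such that $T\setminus x$ has at least two infinite components.

\begin{lemma}\label{lem:Tstar}
Almost surely on the event that $T$ is infinite, the following hold.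
\begin{enumerate}
\item[(a)] $T^*$ is non-empty and induces a connected subgraph.
\item[(b)] For $x\in T^*$, a neighbor $w$ of $x$ is in $T^*$ if and only if the component of $T\setminus x$ containing $w$ is infinite. So the degree $d(x)$ of $x$ in $T^*$ is the number of infinite components of $T\setminus x$, and $d(x)\ge2$.
\item[(c)] Every component of the graph induced by the vertices of $T^*$ with $d=2$ is a finite path $x_1\dots x_k$, and the two further edges of $T^*$ at its ends lead to vertices with $d\ge3$.
\item[(d)] The components of $T\setminus T^*$ are exactly the finite components of the graphs $T\setminus y$ with $y\in T^*$.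
\end{enumerate}
\end{lemma}

\begin{proof}
All degrees in $T$ are finite.

\emph{Connectedness.} Let $x,y\in T^*$ and let $z\ne x,y$ lie on the path between them. Some infinite component of $T\setminus x$ does not contain $z$, so the component of $T\setminus z$ containing $x$ is infinite. The same holds for $y$, and these two components are different. So $z\in T^*$.

(b) Let the component $B$ of $T\setminus x$ containing $w$ be infinite. The component of $T\setminus w$ containing $x$ includes another infinite component of $T\setminus x$, so it is infinite. The remaining finitely many components of $T\setminus w$ partition $B\setminus w$, so one of them is infinite. Thus $w\in T^*$. Conversely, if $w\in T^*$, some infinite component of $T\setminus w$ does not contain $x$, and it lies in $B$.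

\emph{Non-emptiness and} (c). By \eqref{eq:thinning}, given that $T$ is infinite, the surviving vertices form a Galton--Watson tree whose offspring law is $\mathrm{Poisson}(\lambda\rho)$ conditioned to be at least $1$; it equals $1$ with some probability $q<1$. From a given surviving vertex, the probability that it and the next $j-1$ surviving descendants in line all have exactly one surviving child is $q^j\to0$. So almost surely there is no infinite descending path all of whose vertices have exactly one surviving child. If $T^*$ were empty, every surviving vertex would have exactly one surviving child, and there would be such a path starting at $o$. An infinite path of vertices of $T^*$ with $d=2$ is descending from some point on; from there, each vertex $x$ has its parent in $T^*$, so by (b) one of the two infinite components of $T\setminus x$ contains the parent, and $x$ has exactly one surviving child. This is excluded too. So the components in (c) are finite paths, and the further neighbors of their ends in $T^*$ have $d\ne2$.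

(d) Let $y\in T^*$ and let $B$ be a finite component of $T\setminus y$, containing the neighbor $z$ of $y$. By (b), $z\notin T^*$, and since $T^*$ is connected and every path from $B$ to $y$ passes through $z$, the set $B$ misses $T^*$. So $B$ is a component of $T\setminus T^*$. Conversely let $x\notin T^*$, let $y$ be the first vertex of $T^*$ on a path from $x$ to $T^*$, and let $z$ be its predecessor. As $z\notin T^*$, the component of $T\setminus y$ containing $z$, and hence $x$, is finite by (b).
\end{proof}

We define branch vertices, pendant trees, spines and pieces of an infinite $T$ as in Section~\ref{sec:pieces}, with $T^*$ in place of the core. By the lemma, almost surely all pieces are finite. Let $t(o)$ be the type of the piece of $o$ and $\pi_\tau=\mathbb P(t(o)=\tau)$, so that $\sum_\tau\pi_\tau=1$ over the countable set of types.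

\subsection{Convergence of the frequencies}

\begin{proposition}\label{prop:freq}
$\sum_\tau\big|\frac1n\#\{v:t(v)=\tau\}-\pi_\tau\big|\to0$ in probability.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:tv} it suffices to fix a type $\tau$ and $\eta>0$ and to show that $\mathbb P(\#\{v:t(v)=\tau\}<(\pi_\tau-\eta)n)\to0$. Let $m=|\tau|$. If $\tau$ has empty spine, then, as $|C_1|>m$, we have $t(v)=\tau$ if and only if the component of $v$ is isomorphic to the graph of $\tau$. This is determined by $B_{m+1}(v)$, the same description is valid in $T$, and Lemma~\ref{lem:local} applies. So let the spine be non-empty.

The event $t(v)=\tau$ is then not determined by a ball, in $G$ or in $T$. We define a local guess, in which ``reaches the boundary of the ball'' replaces both ``leads to the core'' and ``is infinite'', and show that it is usually right in both graphs.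

\emph{The local guess.} Consider a graph with root $v$ and an integer $R>m+2$, and suppose that $\Gamma=B_R(v)$ is a tree. Let $\partial$ be the set of vertices at distance exactly $R$ from $v$. For $x\in\Gamma$, a neighbor $w$ of $x$ in $\Gamma$ is \emph{long at $x$} if the component of $\Gamma\setminus x$ containing $w$ meets $\partial$. Let $\ell(x)$ be the number of long neighbors of $x$. A pair $(P,S)$ of vertex sets of $\Gamma$ is an \emph{$R$-local piece of $v$} if $v\in P$, $|P|=m$, the set $P$ is the union of $S$ and of all components of the graphs $\Gamma\setminus x$, $x\in S$, that are disjoint from $\partial$, and one of the following holds: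
\begin{enumerate}
\item[(i)] $S=\{x\}$ with $\ell(x)\ge3$;
\item[(ii)] $S$ is the vertex set of a path $x_1\dots x_k$, and there are distinct vertices $x_0,x_{k+1}\notin S$ with $\ell(x_0),\ell(x_{k+1})\ge3$ such that for $1\le i\le k$ the long neighbors of $x_i$ are exactly $x_{i-1}$ and $x_{i+1}$.
\end{enumerate}
Put $S^+=S$ in case (i) and $S^+=S\cup\{x_0,x_{k+1}\}$ in case (ii). The set $P$ is connected and contains $v$, so every vertex of $S^+$ is at distance at most $m$ from $v$. Let $E_R(v)$ be the event that $B_R(v)$ is a tree and $v$ has an $R$-local piece $(P,S)$ with $(\Gamma[P],S)$ of type $\tau$. It is determined by $B_R(v)$.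

\emph{The guess in $T$.} Suppose the piece $(H,S)$ of $o$ has type $\tau$. Let $x$ be one of the finitely many vertices that are in $S$ or, for an edge piece, are one of the two adjacent branch vertices, and let $w$ be a neighbor of $x$. Take $R$ so large that all these $w$ and all finite components of these graphs $T\setminus x$ are at distance less than $R$ from $o$. If the component of $T\setminus x$ containing $w$ is finite, then $w$ is not long. If it is infinite, it contains a path from $w$ to a vertex at distance at least $R$ from $o$, and the part of this path up to its first vertex at distance $R$ shows that $w$ is long. By Lemma~\ref{lem:Tstar}(b) and (d), $(V(H),S)$ is an $R$-local piece of $o$. So on $\{t(o)=\tau\}$ the event $E_R(o)$ holds for all large $R$, and Fatou's lemma gives $\liminf_{R\to\infty}\mathbb P(E_R(o))\ge\pi_\tau$.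

\emph{The guess in $G$.} Take $A$ from Lemma~\ref{lem:giant} with $M=1$ and let $X=X_{R-m,1}$ for this $A$. We claim: if $(P,S)$ is an $R$-local piece of $v$ and $v$ is at distance more than $m+1$ from $X$, then $P$ is the vertex set of the piece of $v$ and $S$ is its spine.

Since long neighbors exist, $\partial\ne\emptyset$ and the component of $v$ has at least $R+1$ vertices. If it were not $C_1$, it would have at most $A\log n$ vertices and no leaving edge, so $v\in X$. Hence $v\in C_1$.

Let $x\in S^+$. All neighbors of $x$ in $G$ lie in $\Gamma$. We show that $xw$ is a core edge for every long neighbor $w$ of $x$. Let $B$ be the component of $G\setminus x$ containing $w$. It contains a path from $w$, at distance at most $m+1$ from $v$, to a vertex at distance $R$ from $v$, so $|B|\ge R-m$. All edges leaving $B$ go to $x$, so there are two possibilities: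
\begin{enumerate}
\item[($\alpha$)] $x$ has another neighbor in $B$, and then $xw$ lies on a cycle;
\item[($\beta$)] $e(B,V\setminus B)=1$.
\end{enumerate}
In case ($\beta$), $|B|\le A\log n$ would give $w\in X$, too close to $v$; so $B=\mathrm{big}(\{x\})$. Two long neighbors of kind ($\beta$) would lie in different components of $G\setminus x$, so there is at most one. As $\ell(x)\ge2$, some long neighbor is of kind ($\alpha$), and $x$ lies on a cycle. If $w$ is of kind ($\beta$), this cycle avoids $B$, because it leaves $x$ into a component of $G\setminus x$ containing two neighbors of $x$; and $B$ contains a cycle by Lemma~\ref{lem:giant}. So $xw$ lies on a path joining two disjoint cycles. In both cases $xw$ is a core edge by Lemma~\ref{lem:core}(a).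

Now let $x\in S$ and let $w$ be a neighbor of $x$ that is not long. The component of $\Gamma\setminus x$ containing $w$ consists of vertices at distance less than $R$ from $v$, all of whose neighbors in $G$ are in $\Gamma$. So it is a component of $G\setminus x$, it is a tree joined to $x$ by one edge, and by Lemma~\ref{lem:core}(b) it contains no core vertex; it is a pendant tree at $x$.

Thus the core neighbors of a vertex of $S$ are exactly its long neighbors, and the non-long neighbors lead to its pendant trees. In case (i), $x$ is a branch vertex. In case (ii), $d(x_i)=2$ for $1\le i\le k$ and $d(x_0),d(x_{k+1})\ge3$, so $S$ is the spine of an edge piece. In both cases $P$ is $S$ together with its pendant trees. This proves the claim.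

\emph{Conclusion.} By the claim, $\#\{v:t(v)=\tau\}\ge\#\{v:E_R(v)\}-\sum_{x\in X}|B_{m+1}(x)|$. Given $\eta'>0$, choose $R$ with $\mathbb P(E_R(o))\ge\pi_\tau-\eta/4$ and, by Lemma~\ref{lem:cuts}, with $\limsup_n\frac1n\mathbb E\sum_{x\in X}|B_{m+1}(x)|\le\eta\eta'/2$. Lemma~\ref{lem:local} and Markov's inequality give $\limsup_n\mathbb P(\#\{v:t(v)=\tau\}<(\pi_\tau-\eta)n)\le\eta'$, and $\eta'$ is arbitrary.
\end{proof}

\subsection{The constant}

Put
\[
\psi(\theta)=\sum_\tau\pi_\tau\frac{\varphi_\theta(\tau)}{|\tau|}=\mathbb E\,\frac{\varphi_\theta(t(o))}{|t(o)|},\qquad\theta\in[0,1].
\]
By \eqref{eq:phibound} the series converges uniformly, and its terms are continuous, so $\psi$ is continuous with values in $[0,1]$. Define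
\begin{equation}\label{eq:c}
c=c(\lambda)=\max_{\theta\in[0,1]}\psi(\theta).
\end{equation}
Then $c\le1$, and $c\ge e^{-\lambda}>0$, because with probability $e^{-\lambda}$ the tree $T$ is a single vertex, for which $\varphi_\theta=1$. From \eqref{eq:L}, \eqref{eq:phibound} and Proposition~\ref{prop:freq} we obtain
\begin{equation}\label{eq:Lconv}
\sup_{\theta\in[0,1]}\Big|\tfrac1nL_\theta(G)-\psi(\theta)\Big|\to0\quad\text{in probability},
\end{equation}
and, since the piece of $o$ is almost surely finite,
\begin{equation}\label{eq:large}
\tfrac1n\#\{v:|t(v)|>K\}\to\mathbb P(|t(o)|>K)\ \text{ in probability},\qquad\lim_{K\to\infty}\mathbb P(|t(o)|>K)=0 .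
\end{equation}

\section{The upper bound}\label{sec:upper}

We now build a family of paths whose size nearly equals the bound of Proposition~\ref{prop:lower}.

\begin{proposition}\label{prop:upper}
For every $\eta\in(0,1)$, with probability at least $1-\eta-o(1)$,
\[
\mathrm{sp}^*(G)\le\max_{\theta\in[0,1]}L_\theta(G)+(6+2\lambda)\eta n+O(1),
\]
where the $O(1)$ term depends only on $\eta$ and $\lambda$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:upper}]
By \eqref{eq:Lconv}, $\max_\theta L_\theta(G)/n\to c$ in probability. With Proposition~\ref{prop:lower} this gives $\mathbb P(\mathrm{sp}^*(G)<(c-\gamma)n)\to0$ for every $\gamma>0$. With Proposition~\ref{prop:upper} it gives $\limsup_n\mathbb P(\mathrm{sp}^*(G)>(c+\gamma)n)\le\eta$ for every $\eta$ with $(6+2\lambda)\eta<\gamma$, so this limit superior is $0$. Now use \eqref{eq:spstar}.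
\end{proof}

The proof of Proposition~\ref{prop:upper} reverses that of the lower bound. We choose a configuration on each piece (Section~\ref{sec:balance}), supply the sets $S$ and separate the core with few paths (Section~\ref{sec:coresep}), and join the halves in pairs (Sections~\ref{sec:link} and~\ref{sec:construct}). The first two steps are deterministic statements about a graph as in Section~\ref{sec:pieces}.

\subsection{Balancing the two constraints}\label{sec:balance}

If halves can be paired freely except that two private vertices may not share a path, then configurations $\mathcal C_H$ cost about $\sum f+\max(\frac12\sum h,\sum s)$ paths. The lower bound replaced the maximum by a convex combination. The next lemma shows that for the best $\theta$ the loss is bounded, however many pieces there are.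

\begin{lemma}\label{lem:balance}
Let $\mathcal Q$ be a set of pieces of $C_1$, each with at most $K$ vertices. There are reduced configurations $\mathcal C_H$, $H\in\mathcal Q$, with
\[
\sum_{H\in\mathcal Q}f+\max\Big(\tfrac12\sum_{H\in\mathcal Q}h,\ \sum_{H\in\mathcal Q}s\Big)\le\max_{\theta\in[0,1]}\sum_{H\in\mathcal Q}\varphi_\theta(H,S)+4K .
\]
\end{lemma}

\begin{proof}
Put $\Delta(\mathcal C)=\frac h2-s$, so that $F_\theta(\mathcal C)=f+s+\theta\Delta(\mathcal C)$ has slope $\Delta(\mathcal C)$ in $\theta$, and $|\Delta|\le2K$ for reduced configurations. Let $g(\theta)=\sum_{H\in\mathcal Q}\varphi_\theta(H,S)$ and let $\theta^*$ maximize $g$ on $[0,1]$. A \emph{minimizer} for $H$ is a reduced configuration with $F_{\theta^*}(\mathcal C)=\varphi_{\theta^*}(H,S)$. A minimum of finitely many affine functions has, at any point, left derivative equal to the largest and right derivative equal to the smallest slope among the functions attaining the minimum there. So the left (right) derivative of $g$ at $\theta^*$ is $\Delta^+$ (respectively $\Delta^-$), the sum over $H$ of the largest (smallest) value of $\Delta$ on minimizers for $H$.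

Since $f+\frac h2=F_{\theta^*}+(1-\theta^*)\Delta$ and $f+s=F_{\theta^*}-\theta^*\Delta$, every choice of minimizers satisfies
\[
\sum f+\max\Big(\tfrac12\sum h,\sum s\Big)=g(\theta^*)+\max\Big((1-\theta^*)\sum\Delta,\ -\theta^*\sum\Delta\Big).
\]
If $\theta^*=1$, then $\Delta^+\ge0$ by maximality, and for minimizers with largest $\Delta$ the last term is $\max(0,-\Delta^+)=0$. If $\theta^*=0$, then $\Delta^-\le0$, and for minimizers with smallest $\Delta$ the last term is $\max(\Delta^-,0)=0$. If $0<\theta^*<1$, then $\Delta^-\le0\le\Delta^+$. Start from minimizers with smallest $\Delta$ and switch to those with largest $\Delta$ one piece at a time. Each switch changes $\sum\Delta$ by at most $4K$, so at some moment $|\sum\Delta|\le4K$, and then the last term is at most $4K$.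
\end{proof}

\subsection{Separating the core with few paths}\label{sec:coresep}

Configurations take the set $S$ for free and say nothing about core vertices in different pieces. The core may contain a positive fraction of all vertices, so single-vertex paths are too expensive. Instead we use about $\varepsilon n$ random paths of a large constant length $\ell$, so that each core vertex lies on about $\varepsilon\ell$ of them, in all possible directions. Non-backtracking walks suit this purpose for two reasons: they are paths where the graph is locally a tree, and they preserve the uniform measure on directed edges whatever the degrees are.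

\begin{lemma}\label{lem:walks}
Let $\varepsilon\in(0,1)$, $K\ge1$, $\ell\ge K+2$, and let $\mathcal Q$ be a set of pieces $H$ of $C_1$ with $|H|\le K$ such that $B_{3\ell}(v)$ is a tree for all $v\in V(H)$. There are a family $\mathcal W$ of paths in the core and a set $Y$ of core vertices with
\[
|\mathcal W|+|Y|\le2\varepsilon e(G)+2Ke^{-\varepsilon(\ell-K-1)/2}\sum_v\deg(v)^2
\]
such that every core vertex $x\notin Y$ in a piece $H\in\mathcal Q$ is covered by $\mathcal W$ and is separated by $\mathcal W$ from every core vertex $z\notin V(H)$.
\end{lemma}

\begin{proof}
For each directed core edge $e$, independently with probability $\varepsilon$, launch a random walk $(e_1,\dots,e_\ell)$ of directed core edges with $e_1=e$, in which $(a,b)$ is followed by $(b,c)$ with $c$ uniform among the $d(b)-1\ge1$ core neighbors of $b$ other than $a$; different walks are independent. An edge $(b,c)$ can be preceded by $d(b)-1$ edges, each of which moves to it with probability $\frac1{d(b)-1}$. By induction on $j$, for every directed core edge $g$ and every $j\le\ell$,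
\begin{equation}\label{eq:stationary}
\mathbb E\,\#\{\text{launched walks with }e_j=g\}=\varepsilon .
\end{equation}
Let $\mathcal W$ be the family of launched walks that are paths. Then $\mathbb E|\mathcal W|\le2\varepsilon e(G)$.

A walk visiting a vertex $u$ stays in $B_\ell(u)$. If $B_\ell(u)$ is a tree, the walk, being non-backtracking, is a path and visits $u$ once. Below, each \emph{requirement} asks for a launched walk that passes through such a vertex $u$ in a prescribed way. The number of walks doing so is a sum of independent indicators, one for each starting edge, so if its mean is $\mu$, the requirement fails with probability at most $e^{-\mu}$. As each walk visits $u$ at most once, $\mu$ is obtained from \eqref{eq:stationary} by summing over the position $j$. Put $\beta=e^{-\varepsilon(\ell-K-1)/2}$.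

\emph{Branch pieces.} Let $x$ be the branch vertex of a piece in $\mathcal Q$ and $d=d(x)\ge3$. For each core neighbor $a$ of $x$ we require a launched walk passing consecutively through $b,x,c$ with $b,c\ne a$. There are $\ell-1$ positions for the edge $(b,x)$ and $d-1$ choices of $b$, and the next step avoids $a$ with probability $\frac{d-2}{d-1}$, so $\mu=\varepsilon(\ell-1)(d-2)\ge\varepsilon(\ell-1)$. Some requirement fails with probability at most $d(x)\beta$. Suppose all hold. Then $x$ is covered. Let $z\ne x$ be a core vertex. If no path of $\mathcal W$ through $x$ contains $z$, then any path covering $x$ separates the two. Otherwise $z\in B_\ell(x)$, and the unique path from $x$ to $z$ in the tree $B_\ell(x)$ is part of a walk, so it starts with a core neighbor $a$ of $x$. The walk required for this $a$ lies in the same tree and leaves $x$ only through $b,c\ne a$, so it contains $x$ but not $z$.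

\emph{Edge pieces.} Let $H\in\mathcal Q$ have spine $x_1\dots x_k$, $k\le K$, and adjacent branch vertices $y_0,y_{k+1}$. For every spine vertex $x$, both lie within distance $K\le\ell$ of $x$, so every walk visiting the spine, $y_0$ or $y_{k+1}$ lies in the tree $B_{3\ell}(x)$; also $y_0\ne y_{k+1}$, since otherwise this tree would contain a cycle. With $d=d(y_0)\ge3$ we require
\begin{enumerate}
\item[($\alpha$)] a launched walk passing consecutively through $b,y_0,c$ with $b,c\ne x_1$; as above $\mu=\varepsilon(\ell-1)(d-2)\ge\varepsilon(\ell-1)$;
\item[($\beta$)] for each core neighbor $b\ne x_1$ of $y_0$, a launched walk passing consecutively through $y_{k+1},x_k,\dots,x_1,y_0,c$ with $c\ne b$. This stretch has $k+2$ edges, so there are $\ell-k-1$ positions for its first edge; the steps up to $y_0$ are forced and the last one avoids $b$ with probability $\frac{d-2}{d-1}\ge\frac12$. So $\mu\ge\varepsilon(\ell-K-1)/2$.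
\end{enumerate}
We impose the mirror-image requirements at $y_{k+1}$, with the spine read in the opposite direction. There are $d(y_0)+d(y_{k+1})$ requirements, so some fails with probability at most $(d(y_0)+d(y_{k+1}))\beta$. Suppose all hold, and let $x$ be a spine vertex. The walks in ($\beta$) contain the whole spine, so $x$ is covered. Let $z\notin V(H)$ be a core vertex. If no path of $\mathcal W$ contains both $x$ and $z$, they are separated. Otherwise the path from $x$ to $z$ in the tree $B_{3\ell}(x)$ is part of a walk, so it follows the spine and leaves $H$ through one of the two branch vertices; by the symmetry of the requirements let it be $y_0$. If $z=y_0$, the walk in ($\alpha$) contains $z$ and leaves it only through $b,c\ne x_1$, while the tree path from $y_0$ to $x$ starts with $x_1$; so this walk misses $x$. If $z\ne y_0$, the tree path continues from $y_0$ to a core neighbor $b\ne x_1$. The walk in ($\beta$) for this $b$ contains $x$ and leaves $y_0$ only through $x_1$ and $c\ne b$, so it misses $z$.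

Let $Y$ be the set of core vertices of those pieces in $\mathcal Q$ for which a requirement fails. A branch vertex $y$ is adjacent to at most $d(y)$ ends of edge pieces, and each piece in $\mathcal Q$ has at most $K$ core vertices, so, summing over branch vertices $y$,
\[
\mathbb E|Y|\le\sum_yd(y)\beta+K\sum_yd(y)^2\beta\le2K\beta\sum_v\deg(v)^2 .
\]
Some outcome has $|\mathcal W|+|Y|\le\mathbb E|\mathcal W|+\mathbb E|Y|$.
\end{proof}

The restriction $z\notin V(H)$ cannot be dropped: by Lemma~\ref{lem:trace}(a), two vertices of one spine can only be separated by a path with an endpoint in their piece. That cost is part of $\varphi_\theta$, as in Example~\ref{ex:phi}(a).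

\subsection{Good pieces and links}\label{sec:link}

We return to $G=G(n,p)$ and fix $\eta\in(0,1)$. We shall cover the vertices of atypical pieces by single-vertex paths, so we must define ``typical'' so that it excludes only $O(\eta n)$ vertices. Choose constants in the following order, each depending only on $\eta$, $\lambda$ and the earlier ones:
\begin{itemize}
\item $K\ge1$ with $\mathbb P(|t(o)|>K)<\eta$, by \eqref{eq:large};
\item $\ell\ge K+2$ with $2KCe^{-\eta(\ell-K-1)/2}\le\eta$, where $C$ is from Lemma~\ref{lem:degrees};
\item $J\ge3$ with $K\,\mathbb P(\mathrm{Poisson}(\lambda)>J)<\eta$;
\item $A$ from Lemma~\ref{lem:giant} with $M=2K$;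
\item $R\ge1$ with $\limsup_n\frac1n\mathbb E\sum_{y\in X_{R,2J}}|B_1(y)|\le\eta^2/K$ for this $A$, by Lemma~\ref{lem:cuts};
\item $W$ with $K\,\mathbb P(|B_{2R+K}(T,o)|>W)<\eta$.
\end{itemize}
A piece $H$ of $C_1$ is \emph{good} if it satisfies the following conditions, and \emph{bad} otherwise.
\begin{enumerate}
\item[(G1)] $|H|\le K$.
\item[(G2)] $B_{3\ell+R+2K}(v)$ is a tree for every $v\in V(H)$.
\item[(G3)] At most $J$ edges leave $H$.
\item[(G4)] No neighbor of $H$ outside $H$ lies in $X_{R,2J}$.
\item[(G5)] At most $W$ vertices are at distance at most $2R$ from $H$.
\end{enumerate}

\begin{lemma}\label{lem:bad}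
With probability at least $1-\eta-o(1)$, at most $5\eta n$ vertices lie in bad pieces.
\end{lemma}

\begin{proof}
Let $H$ be a bad piece with $|H|\le K$. If (G2) fails, $H$ contains a vertex whose ball is not a tree. If (G3) fails, $H$ is a branch piece, as $J>2$, and $\deg(x_1)>J$. If (G4) fails, $H$ is one of the at most $\deg(y)$ pieces adjacent to some $y\in X_{R,2J}$. If (G5) fails, then $|B_{2R+K}(v)|>W$ for every $v\in V(H)$, since $H$ is connected with at most $K$ vertices. So the number of vertices in bad pieces is at most
\begin{multline*}
\#\{v:|t(v)|>K\}+K\,\#\{v:B_{3\ell+R+2K}(v)\text{ is not a tree}\}+K\,\#\{v:\deg(v)>J\}\\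
+K\sum_{y\in X_{R,2J}}\deg(y)+K\,\#\{v:|B_{2R+K}(v)|>W\}.
\end{multline*}
By \eqref{eq:large} and Lemma~\ref{lem:local}, a.a.s.\ each term other than the fourth is at most $\eta n$. The fourth has mean at most $(\eta^2+o(1))n$, so by Markov's inequality it exceeds $\eta n$ with probability at most $\eta+o(1)$.
\end{proof}

For the rest of the section we assume the conclusions of Lemmas~\ref{lem:degrees}, \ref{lem:giant} and~\ref{lem:bad}. The next lemma joins two halves without disturbing the traces on their own pieces. On every other piece the new path has trace $\emptyset$ or $S$ by Lemma~\ref{lem:trace}(a), so its route need not be controlled.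

\begin{lemma}\label{lem:link}
Let $H,H'$ be good pieces at distance more than $2R$. Let $Q$ be a path in $H$ from a vertex $a$ to a spine end $x$, and $Q'$ a path in $H'$ from a vertex $a'$ to a spine end $x'$. Then $G$ has a path $P$ from $a$ to $a'$ with $V(P)\cap V(H)=V(Q)$ and $V(P)\cap V(H')=V(Q')$.
\end{lemma}

\begin{proof}
Choose core edges $xy$ leaving $H$ and $x'y'$ leaving $H'$, and let $D=V(H)\cup V(H')$, so $|D|\le2K$. The pieces are not adjacent, so $y,y'\notin D$. If $y,y'\in\mathrm{big}(D)$, then $Q$, the edge $xy$, a path from $y$ to $y'$ in $\mathrm{big}(D)$, the edge $y'x'$ and the reverse of $Q'$ form the required path. The hypotheses are symmetric in $H$ and $H'$, so it suffices to show $y\in\mathrm{big}(D)$.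

Let $B$ be the component of $y$ in $G\setminus D$ and suppose $|B|\le A\log n$. Every edge leaving $B$ also leaves $H$ or $H'$, so $e(B,V\setminus B)\le2J$ by (G3). If $|B|\ge R$, then $y\in X_{R,2J}$, contrary to (G4). Let $|B|<R$. Every vertex of $B$ is at distance less than $R$ from $x$, so $B$ has no edge to $H'$, and all edges leaving $B$ go to $H$. The set $V(H)\cup B$ lies in $B_{R+K}(x)$, which is a tree by (G2). Hence $G[B]$ is a tree, and two edges between the connected sets $V(H)$ and $B$ would close a cycle, so $xy$ is the only edge leaving $B$. By Lemma~\ref{lem:core}(b), $B$ contains no core vertex, but $y$ is one.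
\end{proof}

We call a path $P$ as in the lemma a \emph{link} between $H$ and $H'$.

\subsection{The family of paths}\label{sec:construct}

Let $\mathcal Q$ be the set of good pieces, let $\mathcal C_H$, $H\in\mathcal Q$, be the configurations of Lemma~\ref{lem:balance}, and write $f,h,s$ for the sums over $\mathcal Q$ of their parameters. Halves are counted with multiplicity, and each is viewed as a path from some vertex to a spine end. A half in $\mathcal C_H$ is \emph{special} if it contains a private vertex. It contains only one: two private vertices in the same half lie in no other member and not in $S$, so they would not be separated. Hence exactly $s$ halves are special.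

\emph{Pairing the halves.} We follow the two rules seen in Section~\ref{sec:leaves}: two special halves are never linked, and two pieces are linked at most once. At any stage, call a half in $H$ and a half in $H'$ \emph{compatible} if $H$ and $H'$ are at distance more than $2R$ and no link between $H$ and $H'$ has been made so far. By (G5) at most $W$ pieces, $H$ included, are at distance at most $2R$ from $H$. At most $4K$ pieces have been linked to $H$, since $\mathcal C_H$ has at most $4K$ halves. So a given half is incompatible with at most $Z=4K(W+4K)$ halves. We proceed greedily, using Lemma~\ref{lem:link}.
\begin{enumerate}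
\item[Step 1.] As long as an unlinked special half and an unlinked non-special half are compatible, link such a pair.
\item[Step 2.] Then, as long as two unlinked non-special halves are compatible, link such a pair.
\end{enumerate}
Each half that remains unlinked is used as a path by itself. Suppose first that some special half is unlinked after Step~1. All non-special halves unlinked at that moment are incompatible with it, so there are at most $Z$ of them, and they give rise to at most $Z$ paths. Every other path contains exactly one special half. So there are at most $s+Z$ paths. Suppose next that all special halves are linked in Step~1. The halves unlinked after Step~2 are pairwise incompatible, so there are at most $Z+1$ of them, and there are at most $\frac h2+Z+1$ paths. In both cases the halves give rise to at most $\max(\frac h2,s)+Z+1$ paths.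

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Let $\mathcal P$ consist of the following paths:
\begin{enumerate}
\item[(a)] the single vertex $v$, for each $v$ in a bad piece;
\item[(b)] an optimal covering and separating family for each component other than $C_1$;
\item[(c)] the paths given by the full traces of the $\mathcal C_H$, $H\in\mathcal Q$, all links, and all unlinked halves;
\item[(d)] the family $\mathcal W$ of Lemma~\ref{lem:walks} for $\mathcal Q$, $K$, $\ell$ and $\varepsilon=\eta$, which applies by (G1) and (G2), and the single vertex $v$ for each $v\in Y$.
\end{enumerate}
Every member of $\mathcal C_H$ is the trace on $H$ of the path of (c) that arises from it.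

\emph{Covering.} Vertices in bad pieces or outside $C_1$ are covered by (a) and (b). In a good piece $H$, a vertex outside $S$ lies in a member of $\mathcal C_H$ and is covered by (c), and a vertex of $S$ is covered by a path of (d), which lies in the core.

\emph{Separation.} Let $u\ne v$. If one of them is in a bad piece, (a) separates them. If one of them is outside $C_1$, they are separated by (b): by the family of their component if they share one, and otherwise by a path covering the vertex outside $C_1$. So let $u\in V(H)$ and $v\in V(H')$ with $H,H'$ good.
\begin{itemize}
\item \emph{Exactly one of $u,v$ is in the core.} A path of (d) covers that vertex and lies in the core.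
\item \emph{$H=H'$, and both or neither are in the core.} Then $S$ does not separate $u$ and $v$, so a member of $\mathcal C_H$ does, and so does the path of (c) arising from it.
\item \emph{$H\ne H'$, both in the core.} If $u\in Y$, use the path $u$; otherwise use Lemma~\ref{lem:walks}.
\item \emph{$H\ne H'$, neither in the core.} Suppose $u$ and $v$ lie on the same paths of (c). By Lemma~\ref{lem:trace}(a), a path containing $u$ has an endpoint in $H$ and a path containing $v$ has an endpoint in $H'$. So every path of (c) through $u$ has endpoints in both pieces and is a link between $H$ and $H'$. There is such a path, since $u$ is covered by (c), and there is at most one link between $H$ and $H'$. Each member of $\mathcal C_H$ containing $u$ gives rise to a path of (c) through $u$, so it is the half of $\mathcal C_H$ used in this link. Thus $u$ lies in exactly one member, a half, so $u$ is private and the half is special. Exchanging the roles of $u$ and $v$ shows that the half of $\mathcal C_{H'}$ used in the link is special too. But two special halves are never linked.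
\end{itemize}

\emph{Size.} Part (a) has at most $5\eta n$ paths. By Lemma~\ref{lem:balance}, part (c) has at most $f+\max(\frac h2,s)+Z+1\le\max_\theta\sum_{H\in\mathcal Q}\varphi_\theta(H,S)+4K+Z+1$ paths. By Lemmas~\ref{lem:walks} and~\ref{lem:degrees} and the choice of $\ell$, part (d) has at most $2\eta\lambda n+\eta n$ paths. Finally, the terms of $L_\theta(G)$ with $S=\emptyset$ do not depend on $\theta$ and sum to the size of (b), and the terms of bad pieces are non-negative, so
\[
\sum_{C\ne C_1}\mathrm{sp}^*(C)+\max_\theta\sum_{H\in\mathcal Q}\varphi_\theta(H,S)\le\max_\theta L_\theta(G).
\]
Adding up, $|\mathcal P|\le\max_\theta L_\theta(G)+(6+2\lambda)\eta n+4K+Z+1$.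
\end{proof}

\section{Dependence on $\lambda$}\label{sec:lambda}

We prove Theorem~\ref{thm:lambda}. Now $\lambda$ is any positive number.

\begin{proof}[Proof of (i)]
For $\lambda>1$ the convergence in probability is Theorem~\ref{thm:main}. Let $\lambda\le1$, so that $T$ is almost surely finite. For a finite connected graph $\tau$ with $m$ vertices let $\pi_\tau=\mathbb P(T\cong\tau)$, as unrooted graphs; then $\sum_\tau\pi_\tau=1$. Whether the component $C(v)$ of $v$ is isomorphic to $\tau$ is determined by $B_{m+1}(v)$, so $\frac1n\#\{v:C(v)\cong\tau\}\to\pi_\tau$ in probability by Lemma~\ref{lem:local}, and by Lemma~\ref{lem:tv} the sum over $\tau$ of the absolute differences tends to $0$ in probability. By additivity $\mathrm{sp}^*(G)=\sum_v\mathrm{sp}^*(C(v))/|C(v)|$, with summands in $[0,1]$. Hence $\mathrm{sp}^*(G)/n\to c(\lambda):=\mathbb E[\mathrm{sp}^*(T)/|T|]$ in probability, and the same holds for $\mathrm{sp}$ by \eqref{eq:spstar}. In both cases the means converge because $0\le\mathrm{sp}(G)/n\le1$.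
\end{proof}

\begin{proof}[Proof of (ii)]
For $\lambda<\lambda'$ the graphs $G(n,\lambda/n)$ and $G(n,\lambda'/n)$ can be coupled so that the first is a subgraph of the second, and adding edges does not increase $\mathrm{sp}$. Taking means and using (i) gives $c(\lambda')\le c(\lambda)$.

Continuity comes from the fact that (i) holds for every sequence with $np\to\lambda$. Suppose $c$ is discontinuous at $\lambda$. Then there are $\varepsilon>0$ and $\lambda_j\to\lambda$ with $|c(\lambda_j)-c(\lambda)|>\varepsilon$. By (i) we can choose $n_1<n_2<\cdots$ such that, for all $n\ge n_j$, we have $|\mathrm{sp}(G(n,\lambda_j/n))/n-c(\lambda_j)|<\varepsilon/2$ with probability at least $\frac12$. Put $p(n)=\lambda_j/n$ for $n_j\le n<n_{j+1}$. Then $np\to\lambda$, but for all $n\ge n_1$ the ratio $\mathrm{sp}(G(n,p))/n$ differs from $c(\lambda)$ by more than $\varepsilon/2$ with probability at least $\frac12$. This contradicts (i).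
\end{proof}

\begin{proof}[Proof of (iii)]
By Lemma~\ref{lem:local} with $R=1$, a.a.s.\ $G$ has $e^{-\lambda}n+o(n)$ isolated vertices and $\lambda e^{-\lambda}n+o(n)$ vertices of degree one. Lemma~\ref{lem:leaves} gives $c(\lambda)\ge(1+\frac{2\lambda}3)e^{-\lambda}$.

For the upper bound let $\lambda$ be large and use \eqref{eq:c}. The point is that three types account for all but a very small probability. Let $\tau_*$ be the type of a single vertex $x$ with spine $\{x\}$; it has $\varphi_\theta=0$ by Example~\ref{ex:phi}(a). A single vertex with empty spine has $\varphi_\theta=1$ and probability $e^{-\lambda}$. The type $\tau_0$ of Example~\ref{ex:phi}(b) has $\varphi_\theta\le\frac23$ and $|\tau_0|=2$. In a piece of $G$ of type $\tau_0$ the vertex outside the spine has degree one in $G$, so the number of such pieces, which is $(\pi_{\tau_0}/2+o(1))n$ a.a.s.\ by Proposition~\ref{prop:freq}, is at most the number of vertices of degree one; thus $\pi_{\tau_0}/2\le\lambda e^{-\lambda}$. Let $\mathcal O$ be the event that $t(o)$ is none of these three types. By \eqref{eq:phibound}, for all $\theta$,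
\[
\psi(\theta)\le e^{-\lambda}+\tfrac23\lambda e^{-\lambda}+\mathbb P(\mathcal O).
\]
It remains to show $\mathbb P(\mathcal O)=O(\lambda^3e^{-2\lambda})$.

The function $t\mapsto e^{-\lambda(1-t)}-t$ is positive at $0$, and it is non-positive at $t=2e^{-\lambda}$ as soon as $2\lambda e^{-\lambda}\le\log2$. So its smallest root satisfies $\xi\le2e^{-\lambda}$ for large $\lambda$, and then $\rho\ge\frac12$. It suffices to prove $\mathbb P(\mathcal O)=O(\lambda^3\xi^2)$. With $I$ and $F$ as in \eqref{eq:thinning},
\[
\mathbb P(I=0)=\xi,\quad\mathbb P(I=1)\le\lambda\xi,\quad\mathbb P(I=2)\le\tfrac{\lambda^2}2\xi,\quad\mathbb P(F\ge1)\le\lambda\xi,\quad\mathbb P(F\ge2)\le(\lambda\xi)^2 .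
\]
For a surviving child $w$ of $o$ let $I_w$ and $F_w$ be its numbers of surviving and non-surviving children. Then $\mathbb P(F_w\ge1)\le\lambda\xi$ and $\mathbb P(I_w=j)=\mathbb P(I=j)/\rho$ for $j\ge1$, so $\mathbb P(I_w=1)=\lambda\rho\,\xi/\rho=\lambda\xi$ and $\mathbb P(I_w\le2)\le(\lambda+\lambda^2)\xi/\rho$. We bound the probability of $\mathcal O$ together with each value of $I$.
\begin{itemize}
\item $I=0$. If $F=0$, then $T$ is a single vertex and $\mathcal O$ fails. The case $F\ge1$ has probability at most $\xi\cdot\lambda\xi$.
\item $I=1$. The case $F\ge1$ has probability at most $\lambda\xi\cdot\lambda\xi$. Let $F=0$ and let $w$ be the only child of $o$. If $I_w\ge3$ and $F_w=0$, then $w$ is a branch vertex whose only pendant tree is $\{o\}$, so $t(o)=\tau_0$. Hence this case contributes at most $\lambda\xi\big((\lambda+\lambda^2)\xi/\rho+\lambda\xi\big)$.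
\item $I=2$. The case $F\ge1$ has probability at most $\frac{\lambda^2}2\xi\cdot\lambda\xi$. Let $F=0$. Then $o\in T^*$, $d(o)=2$, and $o$ has no pendant tree. For each child $w$, the component of $T\setminus w$ containing $o$ is infinite, so $d(w)=I_w+1$. If both children have $I_w\ge2$, they are branch vertices and $t(o)=\tau_*$. Hence this case contributes at most $\frac{\lambda^2}2\xi\cdot2\lambda\xi$.
\item $I\ge3$. Then $o$ is a branch vertex, and its pendant trees are the subtrees of its non-surviving children. If $F=0$, then $t(o)=\tau_*$, and if $F=1$ and the non-surviving child has no children, then $t(o)=\tau_0$. Otherwise $F\ge2$, which has probability at most $(\lambda\xi)^2$, or some non-surviving child has a child. A non-surviving vertex has a $\mathrm{Poisson}(\lambda\xi)$ number of children, so the expected number of non-surviving children of $o$ with a child is at most $\lambda\xi\cdot\lambda\xi$.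
\end{itemize}
Each contribution is $O(\lambda^3\xi^2)$. Therefore $c(\lambda)\le(1+\frac{2\lambda}3)e^{-\lambda}+O(\lambda^3e^{-2\lambda})$, which together with the lower bound proves (iii).
\end{proof}

\begin{thebibliography}{9}
\bibitem{LS} Lyuben Lichev and Nicol\'as Sanhueza-Matamala, \emph{Vertex-separating path systems in random graphs}, arXiv:2408.01816 (2024).
\end{thebibliography}
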